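\title{Equivariant formality of isotropy actions for abelian groups of automorphisms}

\begin{abstract}
Let $G$ be a compact connected Lie group, $\sigma$ an abelian group of automorphisms of $G$, and $K=G^\sigma_0$ the identity component of its fixed point group. We show that the isotropy action of $K$ on $G/K$ need not be equivariantly formal: if $G$ has type $E_6$, $E_7$ or $E_8$, there is a group $\sigma\cong\mathbb Z_2^3$ of inner automorphisms, with $K$ of type $\mathfrak{su}(3)$, $\mathfrak{sp}(3)$, $\mathfrak f_4$ respectively, for which it is not. We also show that the action is equivariantly formal for every abelian $\sigma$ if and only if the Lie algebra of $G$ has no simple ideal of type $E_6$, $E_7$, $E_8$. Both results come from a study of the ring of restrictions of invariant polynomials of $G$ to a maximal torus of $K$.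
\end{abstract}

\section{Introduction}\label{sec:intro}

Let a compact Lie group $K$ act on a compact manifold $M$. Choose a contractible space $EK$ with a free $K$-action, and put $BK=EK/K$ and $M_K=EK\times_KM$. The projection to the first factor is the Borel fibration
\[
M\hookrightarrow M_K\to BK,
\]
and $H^*_K(M)=H^*(M_K;\mathbb Q)$ is the equivariant cohomology of $M$. The action is \emph{equivariantly formal} if the restriction to the fiber, $H^*(M_K;\mathbb Q)\to H^*(M;\mathbb Q)$, is surjective.

In that case the Leray--Hirsch theorem gives $H^*_K(M)\cong H^*(BK)\otimes H^*(M)$ as $H^*(BK)$-modules. The condition is closely tied to fixed points: it passes to every torus $T\subseteq K$, and the localization theorem then forces $\dim H^*(M^T)=\dim H^*(M)$. In particular a torus action without fixed points is never equivariantly formal.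

Now let $G$ be a compact connected Lie group and $K\subseteq G$ a closed subgroup. The \emph{isotropy action} is the action of $K$ on $G/K$ by left multiplication. It fixes the base point, so the crude obstruction just mentioned vanishes. The action can still fail to be equivariantly formal, already for a circle in $SU(3)$ (Example~\ref{ex:circle}), and one asks for classes of subgroups $K$ for which it does not fail. The following question is posed in \cite{AK}.

\begin{quote}
\textbf{Question.} Let $G$ be a compact connected Lie group, $\sigma$ an abelian Lie group of automorphisms of $G$, and $G^\sigma_0$ the identity component of the fixed point group of $\sigma$. Is the isotropy action of $G^\sigma_0$ on $G/G^\sigma_0$ equivariantly formal?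
\end{quote}

The simplest cases suggest that the answer is yes. If $\sigma$ is generated by one inner automorphism, then $G^\sigma_0$ contains a maximal torus of $G$. If $\sigma$ interchanges the factors of $G=H\times H$, the isotropy action is the conjugation action of $H$ on itself. If $\sigma\cong\mathbb Z_2^2$ is given by conjugation with the diagonal matrices in $SO(3)$, then $G^\sigma_0$ is trivial. All three actions are equivariantly formal (see the lines after Proposition~\ref{prop:suff}). The isotropy action is known to be equivariantly formal for compact symmetric spaces, where $|\sigma|=2$, and more generally for $k$-symmetric spaces, and the Question has been answered in the affirmative whenever $\sigma$ is finite with $|\sigma|\le7$, including $\sigma=\mathbb Z_2\oplus\mathbb Z_2$. Nevertheless the answer is no.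

\begin{theorem}\label{thm:A}
Let $G$ be a compact connected Lie group of type $E_6$, $E_7$ or $E_8$. There is a group $\sigma\cong\mathbb Z_2^3$ of inner automorphisms of $G$ such that $K=G^\sigma_0$ has Lie algebra $\mathfrak{su}(3)$, $\mathfrak{sp}(3)$, $\mathfrak f_4$ respectively, and the isotropy action of $K$ on $G/K$ is not equivariantly formal.
\end{theorem}

By the affirmative results for $|\sigma|\le7$ quoted above, $8$ is the smallest order of a finite $\sigma$ in a counterexample. Those results are used nowhere else in this paper. The three exceptional types are the only source of counterexamples.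

\begin{theorem}\label{thm:B}
For a compact connected Lie group $G$ with Lie algebra $\mathfrak g$ the following are equivalent:
\begin{enumerate}
\item[(1)] for every abelian group $\sigma$ of automorphisms of $G$, the isotropy action on $G/G^\sigma_0$ is equivariantly formal;
\item[(2)] $\mathfrak g$ has no simple ideal of type $E_6$, $E_7$, $E_8$.
\end{enumerate}
If \textup{(2)} fails, there is a counterexample to \textup{(1)} with $\sigma\cong\mathbb Z_2^3$ consisting of inner automorphisms.
\end{theorem}

Both theorems reduce to invariant theory. Let $T$ be a maximal torus of $K$, with Lie algebra $\mathfrak t$, and let $R$ be the ring of polynomials on $\mathfrak t$ that extend to invariant polynomials on $\mathfrak g$. If $R$ is a polynomial algebra, the isotropy action is equivariantly formal (Proposition~\ref{prop:suff}). If the action is equivariantly formal, every polynomial on $\mathfrak t$ that is invariant under $N_G(T)$ lies in $R$ (Proposition~\ref{prop:nec}). In Section~\ref{sec:E} we construct $\sigma\cong\mathbb Z_2^3$ for which $N_G(T)$ has an invariant of degree $3$, $4$, $6$ respectively, in which the groups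 $E_6$, $E_7$, $E_8$ have too few invariants to supply it. In Section~\ref{sec:other} we show that $R$ is polynomial for all other simple types. The proof of Theorem~\ref{thm:A} does not depend on Section~\ref{sec:other}.

\section{Restricted invariants and a model of the Borel construction}\label{sec:model}

\subsection*{Notation and standard facts}
From now on cohomology has complex coefficients; a map is surjective over $\mathbb Q$ if and only if it is surjective over $\mathbb C$. Throughout, $G$ is a compact connected Lie group of rank $\ell$, $K\subseteq G$ is a closed \emph{connected} subgroup, $T$ is a maximal torus of $K$, and $\mathfrak g,\mathfrak k,\mathfrak t$ are the Lie algebras. We consider the graded rings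
\[
S=S(\mathfrak t_{\mathbb C}^*),\qquad S_K=S^{W_K},\qquad P=S(\mathfrak g_{\mathbb C}^*)^{G},
\]
that is, the polynomials on $\mathfrak t_{\mathbb C}$, those invariant under the Weyl group $W_K$ of $K$, and the $\mathrm{Ad}(G)$-invariant polynomials on $\mathfrak g_{\mathbb C}$. Since $G$ is connected, $P$ depends only on $\mathfrak g$. Let $\rho\colon P\to S$ be the restriction, $R=\rho(P)$ its image, and $R^+$ the part of $R$ of positive degree. When the Lie algebras need to be named we write $R(\mathfrak g,\mathfrak t)$. The group
\[
W(G,T)=N_G(T)/Z_G(T)
\]
is compact and acts faithfully on the lattice $\ker(\exp\colon\mathfrak t\to T)$, so it is finite. It contains $W_K$, and invariant polynomials on $\mathfrak g$ restrict to $W(G,T)$-invariant polynomials on $\mathfrak t$. Thus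
\begin{equation}\label{eq:chain}
R\subseteq S^{W(G,T)}\subseteq S_K\subseteq S .
\end{equation}
A graded algebra is called \emph{polynomial} if it is generated by algebraically independent homogeneous elements of positive degree. We use the following facts.

\begin{enumerate}
\item[(F1)] \emph{Chevalley's theorems.} For a maximal abelian subalgebra $\mathfrak h\subseteq\mathfrak g$ with Weyl group $W$, restriction is an isomorphism $P\cong S(\mathfrak h^*_{\mathbb C})^W$. The ring $P=\mathbb C[F_1,\dots,F_\ell]$ is polynomial, the degrees of the $F_i$ are the \emph{degrees} of $\mathfrak g$, and $S(\mathfrak h_{\mathbb C}^*)$ is a finite $P$-module.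
\item[(F2)] \emph{Classifying spaces.} We have $H^*(BT)=S$, $H^*(BK)=S_K$, $H^*(BG)=P$, where polynomial degree $d$ is cohomological degree $2d$. The differential of a character of $T$ corresponds, up to a fixed scalar, to the first Chern class of the associated line bundle over $BT$. The maps $BT\to BK\to BG$ induce the inclusion $S_K\subseteq S$ and the restriction $\rho$, and a homomorphism $c\colon T\to T$ induces $f\mapsto f\circ dc$ on $S$.
\item[(F3)] \emph{Localization.} If $T$ acts smoothly on a compact manifold $M$, the kernel and the cokernel of the restriction $H^*_T(M)\to H^*_T(M^T)=S\otimes H^*(M^T)$ are torsion $S$-modules.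
\item[(F4)] \emph{Tori.} In a compact connected Lie group, maximal tori are conjugate and self-centralizing, and the centralizer of any torus is connected. Elements of $\mathfrak h$ that are conjugate under $G$ are conjugate under $W$, and every $W$-orbit in $i\mathfrak h$ contains exactly one dominant element.
\end{enumerate}

Choosing $\mathfrak h\supseteq\mathfrak t$, we see that $S$ is a quotient of $S(\mathfrak h_{\mathbb C}^*)$. By (F1), $S$ is a finite $R$-module, and so is its submodule $S_K$.

\subsection*{Fixed points}
Suppose the isotropy action on $M=G/K$ is equivariantly formal. The fiber inclusion $M\to M_K$ factors as $M\to M_T\to M_K$, so $H_T^*(M)\to H^*(M)$ is onto as well. By Leray--Hirsch and (F3),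
\begin{equation}\label{eq:free}
\begin{gathered}
H^*_T(M)\text{ is free over }S,\qquad H^*_T(M)\to H^*_T(M^T)\text{ is injective,}\\
\dim H^*(M)=\dim H^*(M^T).
\end{gathered}
\end{equation}
Indeed, a free module has no torsion, and its rank $\dim H^*(M)$ equals the rank of $S\otimes H^*(M^T)$.

\subsection*{The model}
The isotropy action has a symmetry that a general action lacks: its Borel construction maps to $BK$ in two ways. Let $EG$ be contractible with a free right $G$-action and take $BG=EG/G$, $BK=EG/K$, $BT=EG/T$. The map
\begin{equation}\label{eq:homeo}
(G/K)_K=EG\times_KG/K\to BK\times_{BG}BK,\qquad [e,gK]\mapsto([e]_K,[eg]_K)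
\end{equation}
is a homeomorphism, because two points of $EG$ over the same point of $BG$ differ by a unique $g\in G$. The first component is the Borel fibration. On a fiber, where $e$ is fixed, the second component is covered by the $K$-equivariant map $G\to EG$, $g\mapsto eg$, so it classifies the principal bundle $G\to G/K$.

The right side of \eqref{eq:homeo} is the pull-back of the diagonal $BG\to BG\times BG$ along the fiber bundle $BK\times BK\to BG\times BG$, so it is also the homotopy pull-back, and we may replace the diagonal by a fibration. We compute its cohomology with the pull-back theorem for Sullivan models \cite[Prop.~15.8]{FHT}: if a fibration over a simply connected space with model $A$ has the relative Sullivan model $(A\otimes\Lambda V,d)$, and a map from a simply connected space into the base is represented by $A\to A'$, then $A'\otimes_A(A\otimes\Lambda V,d)$ is a model of the pull-back; all spaces below have cohomology of finite type. The spaces $BK$ and $BG$ are simply connected because $K$ and $G$ are connected. The polynomial rings $S_K$ and $P$, with zero differential, are models of $BK$ and $BG$, and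 a morphism $P\to S_K$ representing $BK\to BG$ must be the induced map $\rho$ in cohomology. The elements $F_i\otimes1-1\otimes F_i$ form a regular sequence in $P\otimes P$ with quotient $P$, so the Koszul complex
\[
\bigl(P\otimes P\otimes\Lambda(x_1,\dots,x_\ell),\ dx_i=F_i\otimes1-1\otimes F_i\bigr),\qquad |x_i|=2\deg F_i-1,
\]
is a relative model of the diagonal. Pulling back to $BK\times BK$, and further to $\mathrm{pt}\times BK$, we obtain the models
\begin{align}
(G/K)_K&:\quad\bigl(S_K\otimes S_K\otimes\Lambda(x_1,\dots,x_\ell),\ dx_i=\rho F_i\otimes1-1\otimes\rho F_i\bigr),\label{eq:modelK}\\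
G/K&:\quad\bigl(S_K\otimes\Lambda(x_1,\dots,x_\ell),\ dx_i=-\rho F_i\bigr),\label{eq:model}
\end{align}
for any choice of homogeneous generators $F_i$ of $P$. The fiber inclusion is induced by the augmentation of the first factor $S_K$, and the first factor also gives the $H^*(BK)$-module structure. The model \eqref{eq:model} is Cartan's model. In it the characteristic map $H^*(BK)\to H^*(G/K)$ is induced by the inclusion of $S_K$. Since $d$ lowers the exterior degree by one, the coboundaries in $S_K$ are the elements of $d(S_K\otimes\Lambda^1)$, and therefore
\begin{equation}\label{eq:kernel}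
\ker\bigl(S_K\to H^*(G/K)\bigr)=R^+S_K .
\end{equation}

\section{Two criteria}\label{sec:criteria}

Both criteria are visible in one family of examples.

\begin{example}\label{ex:circle}
Let $G=SU(3)$ and $K=T=\{\operatorname{diag}(z^{k_1},z^{k_2},z^{k_3})\}$, where the integers $k_i$ have sum $0$ and are not all $0$. Write the elements of $\mathfrak t_{\mathbb C}$ as $t\cdot\operatorname{diag}(k_1,k_2,k_3)$, so that $S=S_K=\mathbb C[t]$. The ring $P$ is generated by the second and third elementary symmetric functions of the eigenvalues, which restrict to $\varepsilon_2t^2$ and $\varepsilon_3t^3$ with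
\[
\varepsilon_2=k_1k_2+k_1k_3+k_2k_3=-\tfrac12(k_1^2+k_2^2+k_3^2)\ne0,\qquad \varepsilon_3=k_1k_2k_3 .
\]
With $u=t\otimes1$ and $v=1\otimes t$ the model \eqref{eq:modelK} is
\[
\mathbb C[u,v]\otimes\Lambda(x,y),\qquad dx=\varepsilon_2(u^2-v^2),\quad dy=\varepsilon_3(u^3-v^3),
\]
and setting $u=0$ gives the model of $G/K$.

If $\varepsilon_3=0$, then $R=\mathbb C[t^2]$ is polynomial and $H^*(G/K)=\mathbb C[v]/(v^2)\otimes\Lambda(y)$. Both $v$ and $y$ are cocycles upstairs, so the action is equivariantly formal.

If $\varepsilon_3\neq0$, then $R=\mathbb C[t^2,t^3]$. The class $u-v$ of degree $2$ is not zero, since the model has nothing in degree $1$. But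
\[
u^2(u-v)=(u^3-v^3)-v(u^2-v^2)
\]
is a coboundary. So $H^*_T(G/K)$ has torsion over $\mathbb C[u]$, and by \eqref{eq:free} the action is not equivariantly formal. The torsion has a geometric source. An element of $N_G(T)$ acts on the line $\mathfrak t$ by $\pm1$, and $-1$ is impossible because it would change the sign of $\varepsilon_3t^3\in R$. Hence $W(G,T)$ is trivial and $t$ is a $W(G,T)$-invariant polynomial that does not lie in $R$. The proof of Proposition~\ref{prop:nec} shows that for every $W(G,T)$-invariant $f$ the class $f\otimes1-1\otimes f$ vanishes on the fixed point set.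
\end{example}

\begin{remark}\label{rem:nonabelian}
Without the hypothesis that $\sigma$ is abelian, the answer to the Question is no for a simple reason. Let $\sigma\cong S_3$ act on $SU(3)$ by conjugation with permutation matrices. The permutation representation is the sum of irreducible representations of dimensions $2$ and $1$, so by Schur's lemma $G^\sigma_0$ is conjugate to the circle $\{\operatorname{diag}(z,z,z^{-2})\}$, for which $\varepsilon_3\ne0$. Lemma~\ref{lem:equal} is the reason why abelian groups do not produce this circle.
\end{remark}

\begin{proposition}\label{prop:suff}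
If $R$ is a polynomial algebra, the isotropy action of $K$ on $G/K$ is equivariantly formal.
\end{proposition}

\begin{proof}
Since $S$ is finite over $R$, the number of polynomial generators of $R$ is $r=\dim T$. The graded map $P^+/(P^+)^2\to R^+/(R^+)^2$ is onto, so we can choose the homogeneous generators of $P$ such that $\rho F_1,\dots,\rho F_r$ are polynomial generators of $R$. For $j>r$ write $\rho F_j=h_j(\rho F_1,\dots,\rho F_r)$ and replace $F_j$ by $F_j-h_j(F_1,\dots,F_r)$. The new elements still generate $P$, and now $\rho F_j=0$ for $j>r$.

A graded polynomial ring that is finite over a graded polynomial subring is free over it. So $S_K$ is free over $R$, and $\rho F_1,\dots,\rho F_r$ is a regular sequence in $S_K$. The model \eqref{eq:model} is the tensor product of the Koszul complex of this sequence with $\Lambda(x_{r+1},\dots,x_\ell)$, on which $d=0$. Hence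
\[
H^*(G/K)=S_K/(\rho F_1,\dots,\rho F_r)\otimes\Lambda(x_{r+1},\dots,x_\ell).
\]
In the model \eqref{eq:modelK} the elements $1\otimes s$ ($s\in S_K$) and $x_j$ ($j>r$) are cocycles. Their images generate $H^*(G/K)$ as an algebra.
\end{proof}

This covers the three cases from the introduction. If $K$ has full rank, then $R=S^W$ by (F1). If $K$ is the diagonal in $H\times H$, then $R=S_K$. If $K$ is trivial, then $R=\mathbb C$.

\begin{proposition}\label{prop:nec}
If the isotropy action of $K$ on $G/K$ is equivariantly formal, then $R=S^{W(G,T)}$.
\end{proposition}

\begin{proof}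
Put $M=G/K$, $M_T=EG\times_TM$ and $Z=Z_G(T)$. Let $f\in S^{W(G,T)}$ be homogeneous of degree $d>0$; by \eqref{eq:chain}, $f\in S_K$. In analogy with \eqref{eq:homeo} we have two maps
\[
\pi_1\colon M_T\to BT,\ [e,gK]\mapsto[e]_T,\qquad \pi_2\colon M_T\to BK,\ [e,gK]\mapsto[eg]_K ,
\]
and two classes $a=\pi_1^*f$ and $b=\pi_2^*f$ in $H_T^{2d}(M)$. We show that they agree on $M^T$.

\emph{The fixed point set.} The point $gK$ is fixed by $T$ if and only if $g^{-1}Tg\subseteq K$. Then $g^{-1}Tg$ is a maximal torus of $K$, so it is conjugate to $T$ in $K$, and $g\in N_G(T)K$; the converse is immediate. Thus $M^T=N_G(T)K/K$ is the union of the sets $F=nZK/K$, $n\in N_G(T)$. These are finitely many orbits of the compact connected group $Z$, so they are the components of $M^T$. Since $Z\cap K=Z_K(T)=T$, we have $F=nZ/T$. The torus acts trivially on $F$, so $F_T=BT\times F$.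

\emph{The map $\pi_2$ on a component.} On $BT\times F$ the map $\pi_2$ is the composite of
\[
\psi\colon BT\times F\to BT,\qquad([e]_T,nzT)\mapsto[enz]_T
\]
with $BT\to BK$. The map $\psi$ is well defined: for $t\in T$ and $z\in Z$ the element $n^{-1}tn\in T$ commutes with $z$, so $(et)nz=(enz)(n^{-1}tn)$. The gain is that $H^*(BT)=S$ is generated in degree $2$, so $\psi^*$ is determined by its values on $\lambda\in\mathfrak t_{\mathbb C}^*=H^2(BT)$. Since $H^1(BT)=0$ and $F$ is connected, $H^2(BT\times F)=H^2(BT)\oplus H^2(F)$, and the two components of $\psi^*\lambda$ are its restrictions to $BT\times\{nT\}$ and to $\{[e]_T\}\times F$.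

On $BT\times\{nT\}$ the map $\psi$ is covered by $e\mapsto en$, and $(et)n=(en)(n^{-1}tn)$. So it is induced by the homomorphism $t\mapsto n^{-1}tn$, and the first component is $\lambda\circ\mathrm{Ad}(n^{-1})$.

On $\{[e]_T\}\times F$ the map $\psi$ classifies the principal $T$-bundle $nZ\to nZ/T$, which is isomorphic to $Z\to Z/T$. This bundle need not be trivial, but its Chern classes vanish over $\mathbb C$ because $T$ is central in $Z$. To see this, let $C\supseteq T$ be the identity component of the center of $Z$, choose a subtorus $C'$ with $C=TC'$ and $T\cap C'$ finite, and put $Z'=C'[Z,Z]$. This is a closed normal subgroup, $Z=C[Z,Z]=TZ'$, and $T\cap Z'$ is finite because the Lie algebras meet in $0$. Hence $Z/Z'=T/(T\cap Z')$ is a torus of the same dimension as $T$. Its characters give characters $\chi$ of $Z$ such that the differentials of the restrictions $\chi|_T$ span $\mathfrak t_{\mathbb C}^*$. For such $\chi$ the line bundle over $Z/T$ associated with $\chi|_T$ is trivialized by $[z,w]\mapsto(zT,\chi(z)w)$. So the second component of $\psi^*\lambda$ is $0$ for all $\lambda$.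

We conclude that $\psi^*h=(h\circ\mathrm{Ad}(n^{-1}))\otimes1$ for all $h\in S$. Since $f$ is $W(G,T)$-invariant,
\[
b|_{F}=\psi^*f=f\otimes1=a|_{F}.
\]

\emph{Conclusion.} By the injectivity in \eqref{eq:free}, which is the only place where equivariant formality is used, $a=b$. Restrict to the fiber $M$. The class $a$ comes from the base and has positive degree, so it maps to $0$; the class $b$ maps to the image of $f$ under the characteristic map. By \eqref{eq:kernel}, $f=\sum r_is_i$ with homogeneous $r_i\in R^+$ and $s_i\in S$ of degree less than $d$. Average this equation over the finite group $W(G,T)$. The polynomials $f$ and $r_i$ are invariant, so $f=\sum r_i\bar s_i$ with $\bar s_i\in S^{W(G,T)}$ of degree less than $d$. By induction on $d$ the $\bar s_i$ lie in $R$, and hence so does $f$.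
\end{proof}

\section{The counterexamples}\label{sec:E}

The ring $R$ and the group $W(G,T)$ depend only on the torus $T\subseteq G$. To violate Proposition~\ref{prop:nec} we need a torus $T$ with $R\ne S^{W(G,T)}$ and an abelian group $\sigma$ such that $T$ is a maximal torus of $G_0^\sigma$. Suppose the centralizer of $\mathfrak t$ in $\mathfrak g$ is $\mathfrak t\oplus\mathfrak s$ with $\mathfrak s$ semisimple, and let $\sigma$ be an abelian subgroup of the connected group with Lie algebra $\mathfrak s$, acting on $G$ by conjugation. Then $\sigma$ fixes $\mathfrak t$, and the centralizer of $\mathfrak t$ in $\mathfrak g^\sigma$ is $\mathfrak t\oplus\mathfrak s^\sigma$. So we need $\mathfrak s^\sigma=0$. Commuting elements of $SU(m)$ or $Sp(m)$ lie in a maximal torus (Lemma~\ref{lem:commuting}) and cannot achieve this. In $\mathrm{Spin}(8)$ there is a suitable group, and $D_4$ is a subdiagram of $E_6$, $E_7$, $E_8$. These Lie algebras have the degrees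
\begin{equation}\label{eq:degrees}
\begin{aligned}
E_6&:\ 2,5,6,8,9,12,\\
E_7&:\ 2,6,8,10,12,14,18,\\
E_8&:\ 2,8,12,14,18,20,24,30 .
\end{aligned}
\end{equation}
The gap after the degree $2$ makes $R$ very small in low degrees.

\subsection*{A group $\mathbb Z_2^3$ in $\mathrm{Spin}(8)$}
Recall that $\mathfrak{so}(8)$ has the roots $\pm e_i\pm e_j$ ($1\le i<j\le4$) and three irreducible representations of dimension $8$: the vector representation, with weights $\pm e_i$, and the two half-spin representations, with weights $\frac12(\pm e_1\pm e_2\pm e_3\pm e_4)$ and an even, respectively odd, number of minus signs.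

\begin{lemma}\label{lem:spin8}
There is a subgroup $\sigma\cong\mathbb Z_2^3$ of $\mathrm{Spin}(8)$ such that $\mathfrak{so}(8)^\sigma=0$ and each of the three irreducible $8$-dimensional representations of $\mathrm{Spin}(8)$ restricts to the regular representation of $\sigma$.
\end{lemma}

\begin{proof}
The octonions $\mathbb O$ arise from $\mathbb R$ by three doublings, each of which contributes a $\mathbb Z_2$-grading. So $\mathbb O$ has an orthonormal basis $\epsilon_a$, $a\in\mathbb Z_2^3$, with $\epsilon_0=1$ and $\epsilon_a\epsilon_b=\pm \epsilon_{a+b}$. For each character $\chi$ of $\mathbb Z_2^3$ the map $\epsilon_a\mapsto\chi(a)\epsilon_a$ is an automorphism, since $\chi(a)\chi(b)=\chi(a+b)$. These eight maps form a group $\sigma\cong\mathbb Z_2^3$ in $G_2=\mathrm{Aut}(\mathbb O)\subset SO(8)$. As $G_2$ is connected and simply connected, the inclusion lifts to an injective homomorphism $G_2\to\mathrm{Spin}(8)$, and we regard $\sigma\subset G_2\subset\mathrm{Spin}(8)$.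

On $\epsilon_a$ the group $\sigma$ acts by the character $\chi\mapsto\chi(a)$. Each character of $\sigma$ arises from exactly one $a$, so the vector representation restricts to the regular representation. On $\mathfrak{so}(8)_{\mathbb C}=\Lambda^2\mathbb C^8$ the characters correspond to the elements $a+b$ with $a\ne b$. None of them is $0$, so $\mathfrak{so}(8)^\sigma=0$.

The two fundamental representations of $G_2$ have dimensions $7$ and $14$, and by the Weyl dimension formula all other non-trivial irreducible representations are larger. So there is only one non-trivial $G_2$-module of dimension $8$, the sum of the $7$-dimensional and the trivial module. Each $8$-dimensional irreducible representation of $\mathrm{Spin}(8)$ is faithful on the simple Lie algebra $\mathfrak{so}(8)$, so it is non-trivial on $G_2$. Hence all three become isomorphic on $G_2$, and therefore on $\sigma$.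
\end{proof}

\subsection*{The fixed subalgebra}
Let $G$ have type $E_n$, $n\in\{6,7,8\}$. Let $\mathfrak h\subseteq\mathfrak g$ be maximal abelian and $\mathfrak h_{\mathbb R}=i\mathfrak h$, on which the roots are real. We use Bourbaki's coordinates. The roots of $E_8$ are the vectors
\[
\pm e_i\pm e_j\ \ (1\le i<j\le8),\qquad \tfrac12(\pm e_1\pm\dots\pm e_8)\ \text{ with an even number of minus signs}
\]
in $\mathbb R^8$; those orthogonal to $e_7+e_8$ form $E_7$; those orthogonal to both $e_7+e_8$ and $e_6+e_8$ form $E_6$. The space $\mathfrak h_{\mathbb R}^*$ is the span of the root system $\Delta$, and the standard inner product is the invariant one. The simple roots of $E_n$ are $\alpha_1,\dots,\alpha_n$, where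
\[
\alpha_1=\tfrac12(e_1+e_8-e_2-\dots-e_7),\qquad\alpha_2=e_1+e_2,\qquad\alpha_j=e_{j-1}-e_{j-2}\quad(3\le j\le 8).
\]
The roots $\alpha_2,\dots,\alpha_5$ span $U=\langle e_1,\dots,e_4\rangle$, and $\Delta_0=\Delta\cap U=\{\pm e_i\pm e_j:i<j\le4\}$ has type $D_4$. It defines a subalgebra $\mathfrak{so}(8)\subset\mathfrak g$ and a homomorphism $\mathrm{Spin}(8)\to G$. Let the group $\sigma$ of Lemma~\ref{lem:spin8} act on $G$ by conjugation through this homomorphism, and put
\[
\mathfrak t=\{x\in\mathfrak h:\alpha_2(x)=\dots=\alpha_5(x)=0\},\qquad\mathfrak t_{\mathbb R}=i\mathfrak t,\qquad\dim\mathfrak t=n-4 .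
\]
We identify $\mathfrak t_{\mathbb R}^*$ with the orthogonal complement of $U$ in $\mathfrak h_{\mathbb R}^*$. Then restriction of roots to $\mathfrak t$ is the projection $\gamma=\gamma_0+\gamma_\perp\mapsto\gamma_\perp$ with $\gamma_0\in U$, $\gamma_\perp\perp U$. Let $\Phi=\{\gamma_\perp:\gamma\in\Delta\setminus\Delta_0\}$. The weight decomposition of $\mathfrak g_{\mathbb C}$ under $\mathfrak t$ is
\[
\mathfrak g_{\mathbb C}=\bigl(\mathfrak t_{\mathbb C}\oplus\mathfrak{so}(8)_{\mathbb C}\bigr)\oplus\bigoplus_{\mu\in\Phi}\mathfrak g_\mu,\qquad\mathfrak g_\mu=\bigoplus_{\gamma_\perp=\mu}\mathfrak g_\gamma .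
\]
Each $\mathfrak g_\mu$ is a $\mathrm{Spin}(8)$-module, and its weights are the $\gamma_0$ with $\gamma_\perp=\mu$, each with multiplicity one.

\begin{lemma}\label{lem:fixed}
The group $\sigma$ acts effectively on $G$. The subalgebra $\mathfrak t$ is maximal abelian in $\mathfrak k=\mathfrak g^\sigma$, the root system of $\mathfrak k$ is $\Phi$, and $\mathfrak k$ is $\mathfrak{su}(3)$, $\mathfrak{sp}(3)$, $\mathfrak f_4$ for $n=6,7,8$.
\end{lemma}

\begin{proof}
The roots of $E_8$ outside $\Delta_0$ fall into three families.
\begin{itemize}
\item $\gamma=\pm e_i\pm e_j$ with $5\le i<j\le8$. Here $\mu=\gamma$, $|\mu|^2=2$, and $\mathfrak g_\mu$ is the trivial module of dimension $1$.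
\item $\gamma=\pm e_i\pm e_j$ with $i\le4<j$. Here $\mu=\pm e_j$, $|\mu|^2=1$, and $\mathfrak g_\mu$ has the weights $\pm e_1,\dots,\pm e_4$: it is the vector representation.
\item $\gamma=\frac12(\pm e_1\pm\dots\pm e_8)$. Here $\mu=\frac12(\pm e_5\pm e_6\pm e_7\pm e_8)$ with arbitrary signs, and $|\mu|^2=1$. The parity of the number of minus signs in $\gamma_0$ is that of $\mu$, so $\mathfrak g_\mu$ is a half-spin representation.
\end{itemize}
We call $\mu$ \emph{long} if $|\mu|^2=2$ and \emph{short} if $|\mu|^2=1$. For $E_8$ the set $\Phi$ consists of the $24$ long vectors $\pm e_i\pm e_j$ and the $24$ short vectors $\pm e_i$, $\frac12(\pm e_5\pm e_6\pm e_7\pm e_8)$, with indices in $\{5,\dots,8\}$. This is the root system $F_4$.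

The vectors $e_7+e_8$ and $e_6+e_8$ are orthogonal to $U$, so the conditions that cut out $E_7$ and $E_6$ involve only $\gamma_\perp$. Hence for $n=6,7$ the set $\Phi$ is the part of $F_4$ that satisfies these conditions, and the modules $\mathfrak g_\mu$ are the same as for $E_8$.

For $E_7$ the long elements are $\pm\beta_1,\pm\beta_2,\pm\beta_3$ with $\beta_1=e_5+e_6$, $\beta_2=e_5-e_6$, $\beta_3=e_7-e_8$, an orthogonal basis of $\mathfrak t^*_{\mathbb R}$ with equal norms. The short elements are $\pm e_5$, $\pm e_6$ and $\frac12(\pm e_5\pm e_6\pm(e_7-e_8))$, which are the twelve vectors $\frac12(\pm\beta_i\pm\beta_j)$, $i<j$. This is $C_3$.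

For $E_6$ the coordinates satisfy $x_6=x_7=-x_8$. No vector $\pm e_i\pm e_j$ with $5\le i<j$ has this property, so there are no long elements. The short ones are $\pm e_5$ and $\frac12(\pm e_5\pm(e_6+e_7-e_8))$. With $a=(\alpha_1)_\perp=\frac12(-e_5-e_6-e_7+e_8)$ and $b=(\alpha_6)_\perp=e_5$ these are $\pm a,\pm b,\pm(a+b)$. This is $A_2$.

By Lemma~\ref{lem:spin8}, $\dim\mathfrak g_\mu^\sigma=1$ for all $\mu\in\Phi$, long or short, and the $\sigma$-invariants of $\mathfrak t_{\mathbb C}\oplus\mathfrak{so}(8)_{\mathbb C}$ are $\mathfrak t_{\mathbb C}$. Thus $\mathfrak k_{\mathbb C}=\mathfrak t_{\mathbb C}\oplus\bigoplus_{\mu\in\Phi}\mathfrak g_\mu^\sigma$. This shows that $\mathfrak t$ is its own centralizer in $\mathfrak k$ and that $\Phi$ is the root system of $\mathfrak k$. Since $\Phi$ spans $\mathfrak t_{\mathbb R}^*$, the algebra $\mathfrak k$ is semisimple, of type $A_2$, $C_3$, $F_4$. For short $\mu$ the module $\mathfrak g_\mu$ is the regular representation of $\sigma$, which is faithful, so $\sigma$ acts effectively.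
\end{proof}

As a check, $\dim\mathfrak g=28+\dim\mathfrak t+\#\{\text{long}\}+8\cdot\#\{\text{short}\}$ reads $78=28+2+0+48$, $133=28+3+6+96$, $248=28+4+24+192$.

\subsection*{The missing invariants}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K=G_0^\sigma$ and $T=\exp\mathfrak t$. By Lemma~\ref{lem:fixed}, $\sigma$ is a group of inner automorphisms isomorphic to $\mathbb Z_2^3$, the Lie algebra of $K$ is as stated, and $T$ is a maximal torus of $K$. By Proposition~\ref{prop:nec} it suffices to find $f\in S^{W(G,T)}$ with $f\notin R$. The group $W(G,T)$ preserves the inner product on $\mathfrak t_{\mathbb R}^*$, and it preserves $\Phi$, the set of non-zero weights of $T$ on $\mathfrak g_{\mathbb C}$. In particular it permutes the long elements of $\Phi$. Let $q\in R$ be the restriction of the invariant quadratic form.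

\emph{Type $E_8$.} Write $y_1,\dots,y_4$ for the coordinates $e_5,\dots,e_8$ on $\mathfrak t_{\mathbb C}$. The polynomial
\[
f=\sum_{\mu\text{ long}}\mu^6=2\sum_{i<j}\bigl((y_i+y_j)^6+(y_i-y_j)^6\bigr)=4\sum_{i<j}\bigl(y_i^6+15y_i^4y_j^2+15y_i^2y_j^4+y_j^6\bigr)
\]
is $W(G,T)$-invariant and not zero. By \eqref{eq:degrees} the degree-$6$ part of $R$ is $\mathbb Cq^3$, and $q$ is proportional to $\sum y_i^2$. The monomial $y_1^2y_2^2y_3^2$ occurs in $q^3$ and does not occur in $f$. So $f\notin R$.

\emph{Type $E_7$.} Take $f=\sum_{\mu\text{ long}}\mu^4=2(\beta_1^4+\beta_2^4+\beta_3^4)$. The degree-$4$ part of $R$ is $\mathbb Cq^2$, and $q$ is proportional to $\sum\beta_i^2$. The monomial $\beta_1^2\beta_2^2$ occurs in $q^2$ and does not occur in $f$. So $f\notin R$.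

\emph{Type $E_6$.} Here the degree-$3$ part of $R$ is $0$, so any non-zero cubic invariant will do. Odd power sums over the symmetric set $\Phi$ vanish, so we have to determine $W(G,T)$. The isometries preserving the hexagon $\Phi$ form the group $W(A_2)\times\{\pm1\}$, in which $W_K=W(A_2)$ has index $2$. Hence $W(G,T)=W_K$ as soon as $-1\notin W(G,T)$.

Let $x\in\mathfrak h_{\mathbb R}$ be given by $\alpha_1(x)=1$ and $\alpha_j(x)=0$ for $j\ne1$. Then $x\in\mathfrak t_{\mathbb R}$, and $x$ is dominant. Let $w_0$ be the longest element of the Weyl group of $E_6$. The map $-w_0$ is the non-trivial diagram automorphism, which interchanges $\alpha_1$ and $\alpha_6$. So the dominant element in the Weyl orbit of $-x$ is $x'=-w_0x$, with $\alpha_6(x')=1$ and $\alpha_j(x')=0$ for $j\ne6$. Since $x'\neq x$, (F4) shows that $x$ and $-x$ are not conjugate under $G$, and no element of $N_G(T)$ acts on $\mathfrak t$ as $-1$.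

Put $\lambda_1=\frac13(2a+b)$, $\lambda_2=\frac13(b-a)$, $\lambda_3=-\frac13(a+2b)$. Then $\lambda_1+\lambda_2+\lambda_3=0$, $\lambda_1-\lambda_2=a$ and $\lambda_2-\lambda_3=b$. So $\Phi=\{\lambda_i-\lambda_j:i\neq j\}$, and $W(A_2)$ permutes the $\lambda_i$. The cubic $f=\lambda_1\lambda_2\lambda_3\ne0$ is $W(G,T)$-invariant, and $f\notin R$.
\end{proof}

\begin{remark}
For $E_6$ the failure can also be seen by counting Betti numbers. Let $M=G/K$ and $S_K=\mathbb C[c_2,c_3]$ with $\deg c_i=i$. In the model \eqref{eq:model} the invariant of degree $2$ restricts to a non-zero multiple of $c_2$, so we may divide out $c_2$ together with the corresponding exterior generator. Modulo $c_2$ the invariants of degrees $5$ and $8$ restrict to $0$, these degrees not being multiples of $3$, and those of degrees $6,9,12$ restrict to multiples of $c_3^2,c_3^3,c_3^4$. These are not all zero, because $S_K$ is finite over $R$. If $c_3^m$ is the lowest power that occurs, we subtract multiples of the corresponding exterior generator from the others and obtain $H^*(M)\cong\mathbb C[c_3]/(c_3^m)\otimes\Lambda$ with four exterior generators. So $\dim H^*(M)=16m$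 with $m\ge2$. On the other hand, $W(G,T)=W_K$ gives $M^T=N_G(T)K/K=Z_G(T)/T$. This is a compact connected Lie group with Lie algebra $\mathfrak{so}(8)$, of rank $4$, so $\dim H^*(M^T)=2^4=16$. The equality in \eqref{eq:free} fails.
\end{remark}

\begin{proof}[Proof of \textup{(1)}$\Rightarrow$\textup{(2)} and of the last assertion in Theorem~\ref{thm:B}]
Let $\mathfrak g=\mathfrak e\oplus\mathfrak g'$ with $\mathfrak e$ of type $E_n$, $n\in\{6,7,8\}$, and let $E,G'\subseteq G$ be the corresponding connected subgroups. They commute, and $G=EG'$. Let $\sigma\cong\mathbb Z_2^3$ act on $G$ by conjugation with the elements of $E$ constructed above, and let $\mathfrak t\subseteq\mathfrak e$ and $f$ be as in the proof of Theorem~\ref{thm:A}. Then $K=G_0^\sigma$ has Lie algebra $\mathfrak e^\sigma\oplus\mathfrak g'$ and a maximal torus $T_K$ with Lie algebra $\mathfrak t\oplus\mathfrak h'$, where $\mathfrak h'$ is maximal abelian in $\mathfrak g'$. Define $\tilde f(x+y)=f(x)$ for $x\in\mathfrak t$, $y\in\mathfrak h'$. If $eg'$ normalizes $T_K$, with $e\in E$ and $g'\in G'$, then $\mathrm{Ad}(e)\mathfrak t=\mathfrak t$ and $\mathrm{Ad}(g')\mathfrak h'=\mathfrak h'$,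 so $\tilde f(\mathrm{Ad}(e)x+\mathrm{Ad}(g')y)=f(\mathrm{Ad}(e)x)=f(x)$. Thus $\tilde f$ is $W(G,T_K)$-invariant. If $\tilde f$ were the restriction of an invariant polynomial $F$ on $\mathfrak g$, then $F|_{\mathfrak e}$ would be an invariant polynomial on $\mathfrak e$ restricting to $f$ on $\mathfrak t$, contrary to $f\notin R(\mathfrak e,\mathfrak t)$. By Proposition~\ref{prop:nec} the isotropy action on $G/K$ is not equivariantly formal.
\end{proof}

\section{All other types}\label{sec:other}

We prove (2)$\Rightarrow$(1) in Theorem~\ref{thm:B}. Let $\mathfrak g$ have no ideal of type $E_6,E_7,E_8$, let $\sigma$ be abelian, and let $\mathfrak t$ be maximal abelian in $\mathfrak g^\sigma$, the Lie algebra of $G^\sigma_0$. By Proposition~\ref{prop:suff} it suffices to show that $R(\mathfrak g,\mathfrak t)$ is polynomial.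

\subsection{Reduction to simple Lie algebras}\label{sub:red}
The group $\sigma$ preserves the center $\mathfrak z$ of $\mathfrak g$ and permutes the simple ideals. Write $\mathfrak g=\mathfrak z\oplus\bigoplus_O\mathfrak g_O$, where $\mathfrak g_O$ is the sum of the simple ideals in a $\sigma$-orbit $O$. Then $\mathfrak g^\sigma=\mathfrak z^\sigma\oplus\bigoplus_O\mathfrak g_O^\sigma$ and $\mathfrak t=\mathfrak z^\sigma\oplus\bigoplus_O\mathfrak t_O$ with $\mathfrak t_O$ maximal abelian in $\mathfrak g_O^\sigma$. The ring $P$ is the tensor product of $S(\mathfrak z_{\mathbb C}^*)$ and the invariant rings of the simple ideals, so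
\[
R(\mathfrak g,\mathfrak t)=S\bigl((\mathfrak z^\sigma)_{\mathbb C}^*\bigr)\otimes\bigotimes_OR(\mathfrak g_O,\mathfrak t_O).
\]
Let $O=\{\mathfrak g_1,\dots,\mathfrak g_m\}$, let $\sigma'$ be the stabilizer of $\mathfrak g_1$, and choose $\tau_i\in\sigma$ with $\tau_i\mathfrak g_1=\mathfrak g_i$ and $\tau_1=1$. If $\sum y_i$ with $y_i\in\mathfrak g_i$ is fixed by $\sigma$, then $y_1$ is fixed by $\sigma'$ and $y_i=\tau_iy_1$. Conversely, for $x\in\mathfrak g_1^{\sigma'}$ and $\tau\in\sigma$ we have $\tau\tau_i\in\tau_j\sigma'$ for a permutation $i\mapsto j$, so $\sum\tau_ix$ is fixed. Thus $x\mapsto\sum\tau_ix$ is an isomorphism $\mathfrak g_1^{\sigma'}\to\mathfrak g_O^\sigma$. Under it an invariant $F$ of $\mathfrak g_i$ becomes the restriction of $F\circ\tau_i$, which is an invariant of $\mathfrak g_1$, and for $i=1$ all invariants of $\mathfrak g_1$ occur. So $R(\mathfrak g_O,\mathfrak t_O)\cong R(\mathfrak g_1,\mathfrak t_1)$ with $\mathfrak t_1$ maximal abelian in $\mathfrak g_1^{\sigma'}$.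

It remains to treat a simple compact Lie algebra $\mathfrak g$, an abelian subgroup $A\subseteq\mathrm{Aut}(\mathfrak g)$, and $\mathfrak t$ maximal abelian in $\mathfrak k=\mathfrak g^A$. Put $r=\dim\mathfrak t$. We need to know which $\mathfrak t$ occur, and $\mathfrak k$ itself is of no interest. It is therefore convenient to enlarge $A$ so that its fixed algebra is $\mathfrak t$. Let $T=\exp\operatorname{ad}\mathfrak t\subseteq\mathrm{Aut}(\mathfrak g)$, a torus, and $Q=A\cdot T$. Since $A$ fixes $\mathfrak t$ pointwise, it commutes with $T$, so $Q$ is an abelian group. The fixed algebra of $Q$ is the centralizer of $\mathfrak t$ in $\mathfrak k$. Thus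
\begin{equation}\label{eq:Q}
Q\text{ is abelian},\qquad T\subseteq Q,\qquad\mathfrak g^Q=\mathfrak t .
\end{equation}

\begin{lemma}\label{lem:easy}
Let $W$ be the Weyl group of $\mathfrak g$. The ring $R$ is polynomial if \textup{(i)} $r=0$, or \textup{(ii)} $r=\operatorname{rank}\mathfrak g$, or \textup{(iii)} $r=1$ and $-1\in W$.
\end{lemma}

\begin{proof}
In (i), $R=\mathbb C$. In (ii), $R=S^W$ by (F1). In (iii), invariant polynomials are even functions on a maximal abelian subalgebra containing $\mathfrak t$, so $R\subseteq\mathbb C[t^2]$ for a coordinate $t$, and the Killing form restricts to a non-zero multiple of $t^2$.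
\end{proof}

The simple compact Lie algebras other than $\mathfrak e_6,\mathfrak e_7,\mathfrak e_8$ are $\mathfrak{su}(n)$ ($n\ge2$), $\mathfrak{so}(N)$ ($N\ge7$), $\mathfrak{sp}(m)$ ($m\ge2$), $\mathfrak g_2$ and $\mathfrak f_4$. We recall their automorphisms and invariants. All automorphisms of $\mathfrak{su}(2)$, $\mathfrak{sp}(m)$, $\mathfrak g_2$, $\mathfrak f_4$ are inner; for $n\ge3$ the outer automorphisms of $\mathfrak{su}(n)$ are $x\mapsto-ux^{\mathsf T}u^{-1}$ with $u\in U(n)$; for $N\ge7$, $N\ne8$, all automorphisms of $\mathfrak{so}(N)$ are conjugations with elements of $O(N)$; and $\mathrm{Out}(\mathfrak{so}(8))\cong S_3$, in which $O(8)$ has an image of order $2$. For $\mathfrak{su}(n)$, $\mathfrak{sp}(m)$ and $\mathfrak{so}(N)$ with $N$ odd, $P$ is generated by the functions $\operatorname{Tr}x^j$ in the defining representation. For $N$ even one needs in addition the Pfaffian, with $\mathrm{Pf}^2=\det$.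

\subsection{Groups with scalar commutators}
For a classical algebra, the abelian group $Q$ lifts to a matrix group that is abelian up to scalars, and $\mathfrak t$ is read off from its commutant. On such $\mathfrak t$ the trace of $x^j$ is a power sum in the eigenvalues, weighted with the dimensions of the irreducible summands. With the unequal weights $2$ and $1$ we obtained the ring $\mathbb C[t^2,t^3]$ in Remark~\ref{rem:nonabelian}. The next lemma, which is where commutativity of $\sigma$ enters for the classical algebras, says that the weights are equal.

\begin{lemma}\label{lem:equal}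
Let $\tilde Q\subseteq U(n)$ be a subgroup whose commutators are scalars, $uvu^{-1}=\beta(u,v)v$. Then all irreducible $\tilde Q$-submodules of $\mathbb C^n$ have the same dimension $l$. If $\beta$ takes values in $\{\pm1\}$, then $l$ is a power of $2$.
\end{lemma}

\begin{proof}
The function $\beta$ is multiplicative in each variable. So $v\mapsto\beta(\cdot,v)$ is a homomorphism from $\tilde Q$ to the group of characters of $\tilde Q$; let $X$ be its image. Let $V$ be an irreducible submodule. By Burnside's theorem the operators $v|_V$ span $\operatorname{End}(V)$. Each $v|_V$ is a non-zero eigenvector for conjugation by $\tilde Q$, with character $\beta(\cdot,v)$. Eigenvectors with distinct characters are linearly independent. If $\beta(\cdot,v)=\beta(\cdot,w)$, then $vw^{-1}$ commutes with $\tilde Q$, so $v|_V$ and $w|_V$ are proportional by Schur's lemma. Hence $(\dim V)^2=|X|$, which does not depend on $V$. If $\beta=\pm1$, every element of the finite group $X$ has order at most $2$, so $|X|$ is a power of $2$.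
\end{proof}

We apply the lemma in the following form. Suppose that the commutant $B$ of $\tilde Q$ in $M_n(\mathbb C)$ is commutative. It is closed under $x\mapsto x^*$, so it has a basis of orthogonal projections $e$ with sum $1$. The range of $e$ is $\tilde Q$-invariant, and the commutant of $\tilde Q$ on it is $eBe=\mathbb Ce$, so it is irreducible. Therefore \emph{all minimal projections of $B$ have the same rank $l$}.

\subsection{The algebra $\mathfrak{su}(n)$ with $A$ inner}\label{sub:su}
Let $\tilde Q=\{u\in U(n):\mathrm{Ad}(u)\in Q\}$. Its commutators act trivially on $\mathfrak{su}(n)$, so they are scalars. By \eqref{eq:Q} the commutant is $B=\mathbb C1\oplus\mathfrak t_{\mathbb C}$, which is commutative. Let $e_1,\dots,e_k$ be its minimal projections, all of rank $l$. Then $\mathfrak t_{\mathbb C}=\{\sum\lambda_ie_i:\sum\lambda_i=0\}$ and $\operatorname{Tr}x^j=l\sum_i\lambda_i^j$ on $\mathfrak t_{\mathbb C}$. The power sums $p_1,\dots,p_k$ are polynomial generators of $\mathbb C[\lambda_1,\dots,\lambda_k]^{S_k}$, and a symmetric polynomial vanishing on the hyperplane $p_1=0$ is $p_1$ times a symmetric polynomial. So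 $R=\mathbb C[p_2,\dots,p_k]$ is polynomial.

\subsection{Matrix algebras with an anti-involution}\label{sub:inv}
We treat three cases at once: $\mathfrak{su}(n)$ with $A$ not inner, $\mathfrak{so}(N)$ with $A\subseteq\mathrm{Ad}\,O(N)$, and $\mathfrak{sp}(m)$. Put $n=N$, respectively $n=2m$, in the last two cases. In each case we define a subgroup $\tilde Q\subseteq U(n)$ with scalar commutators, with commutant $B$, and a complex-linear antiautomorphism $\varphi$ of $M_n(\mathbb C)$ such that
\begin{equation}\label{eq:B}
\varphi(B)=B,\qquad\varphi^2|_B=1,\qquad\mathfrak t_{\mathbb C}=\{x\in B:\varphi(x)=-x\},\qquad[\mathfrak t_{\mathbb C},B]=0 .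
\end{equation}

\emph{The case $\mathfrak{su}(n)$.} Let $Q_0\subset Q$ be the subgroup of inner elements, of index $2$; it contains $T$. Let $\tilde Q=\{u\in U(n):\mathrm{Ad}(u)\in Q_0\}$. Fix an element of $Q\setminus Q_0$ and write it as $-\varphi$ with $\varphi(x)=ux^{\mathsf T}u^{-1}$. Conjugations with elements of $\tilde Q$ commute with $\varphi$ on $M_n(\mathbb C)$, because they do so on $\mathfrak{sl}_n$ and all these maps fix $1$. Hence $\varphi(B)=B$. The map $\varphi^2$ fixes $1$ and agrees on $\mathfrak{sl}_n$ with $(-\varphi)^2\in Q_0$, so it is the identity on $B$. Since $\operatorname{Tr}\varphi(x)=\operatorname{Tr}x$, every $x$ with $\varphi(x)=-x$ is traceless. So the skew elements of $B$ are the elements of $\mathfrak{sl}_n$ fixed by $Q_0$ and by $-\varphi$, which form $\mathfrak t_{\mathbb C}$ by \eqref{eq:Q}.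

\emph{The cases $\mathfrak{so}(N)$ and $\mathfrak{sp}(m)$.} Let $\tilde Q$ be the preimage of $Q$ in $O(N)$, respectively $Sp(m)$. An element acting trivially on $\mathfrak g$ is scalar, since $\mathfrak g_{\mathbb C}$ acts irreducibly on $\mathbb C^n$, and the scalars in these groups are $\pm1$. So the commutators of $\tilde Q$ are $\pm1$. Let $\varphi$ be the adjoint with respect to the invariant bilinear form. Then $\varphi^2=1$, $\mathfrak g_{\mathbb C}=\{x:\varphi(x)=-x\}$, and $\varphi$ commutes with conjugation by $\tilde Q$. The first three statements in \eqref{eq:B} follow from \eqref{eq:Q}.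

In all cases the elements of $B$ are fixed by $\exp\operatorname{ad}\mathfrak t$, which gives the last statement in \eqref{eq:B}.

\emph{$B$ is commutative.} Being closed under $*$, the algebra $B$ is a direct sum of matrix algebras, and $\varphi$ permutes these simple ideals. By \eqref{eq:B} every skew element is central. If $\varphi$ interchanges two ideals $I\ne I'$, then for $x\in I$ the element $x-\varphi(x)$ is skew, so its component $x$ is central in $I$; thus $I$ is commutative. If $\varphi(I)=I$, a skew element of $I$ is central, so it is a multiple of the unit $1_I$; as $\varphi(1_I)=1_I$, it is $0$. An involution without skew elements is the identity, so $xy=\varphi(xy)=\varphi(y)\varphi(x)=yx$ in $I$.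

\emph{The ring $R$.} The map $\varphi$ permutes the minimal projections of $B$. Denote them by $e_1,e_1',\dots,e_r,e_r',f_1,\dots,f_b$ with $e_i'=\varphi(e_i)$ and $\varphi(f_j)=f_j$. The $e_i-e_i'$ form a basis of the skew elements, so the number of pairs is indeed $r=\dim\mathfrak t$, and $x=\sum t_i(x)(e_i-e_i')$ on $\mathfrak t_{\mathbb C}$ for a basis $t_1,\dots,t_r$ of $\mathfrak t_{\mathbb C}^*$. All projections have rank $l$, so $n=(2r+b)l$, and on $\mathfrak t_{\mathbb C}$
\[
\operatorname{Tr}x^{2j+1}=0,\qquad\operatorname{Tr}x^{2j}=2l\sum_it_i^{2j}.
\]
These functions generate the polynomial ring $R_1=\mathbb C[t_1^2,\dots,t_r^2]^{S_r}$. For $\mathfrak{su}(n)$, $\mathfrak{sp}(m)$ and $\mathfrak{so}(N)$ with $N$ odd we conclude $R=R_1$.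

Let $\mathfrak g=\mathfrak{so}(N)$ with $N$ even. If $b>0$, every $x\in\mathfrak t_{\mathbb C}$ kills the range of $f_1$, so $\det$ and $\mathrm{Pf}$ restrict to $0$ and $R=R_1$. If $b=0$, then $\det x=\pm\prod t_i^{2l}$, and by unique factorization $\mathrm{Pf}(x)=c\prod t_i^l$ with $c\ne0$. For odd $l\ge3$ the product $\pi=\prod t_i$ would enter $R$ only through $\pi^2$ and $\pi^l$, as $t$ did through $t^2,t^3$ in Example~\ref{ex:circle}. This is excluded by the second part of Lemma~\ref{lem:equal}: $l$ is a power of $2$. If $l$ is even, then $\pi^l=(\prod t_i^2)^{l/2}\in R_1$ and $R=R_1$. If $l=1$, then $r=N/2$ is the rank of $\mathfrak g$, and Lemma~\ref{lem:easy}(ii) applies.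

\subsection{Triality}\label{sub:tri}
Let $\mathfrak g=\mathfrak{so}(8)$. The image of $A$ in $\mathrm{Out}(\mathfrak g)\cong S_3$ is abelian, so it has order $1$, $2$ or $3$. Subgroups of order $2$ in $S_3$ are conjugate. If the order is at most $2$, we conjugate $A$ into $\mathrm{Ad}\,O(8)$ by an automorphism of $\mathfrak g$; this preserves $P$ and changes $R$ by an isomorphism, and Section~\ref{sub:inv} applies. In the remaining case $A$ contains an element $\tau$ whose outer class has order $3$. No matrix description is available, but we can locate $\mathfrak t$ inside the fixed space of a diagram automorphism. This rests on the following fact.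

\begin{lemma}\label{lem:fixedvector}
Every automorphism $\tau$ of a compact semisimple Lie algebra $\mathfrak s\ne0$ has a non-zero fixed vector.
\end{lemma}

\begin{proof}
Let $\mathcal G\subseteq\mathrm{Aut}(\mathfrak s)$ be the group of inner automorphisms, which is compact and connected, and define $L\colon\mathcal G\to\mathcal G$ by $L(g)=g\tau g^{-1}\tau^{-1}$. Its differential at the identity is $1-\tau$ on $\mathfrak s$. Suppose $\mathfrak s^\tau=0$, so that $1-\tau$ is invertible. The identity $L(gh)=g\,L(h)\,(\tau g^{-1}\tau^{-1})$ shows that $L$ is a local diffeomorphism everywhere. Its image is open and compact, so $L$ is onto. Since $\mathcal G$ acts transitively on pairs consisting of a maximal abelian subalgebra $\mathfrak c$ and a Weyl chamber in $i\mathfrak c$, there is $x\in\mathcal G$ such that $x\tau$ preserves such a pair. Then $x\tau$ permutes the positive coroots and fixes $i$ times their sum, a non-zero element of $\mathfrak c$. Writing $x=L(g)$ we get $x\tau=g\tau g^{-1}$, so $\tau$ has a non-zero fixed vector too, a contradiction.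
\end{proof}

Let $\mathfrak t_1\supseteq\mathfrak t$ be maximal abelian in $\mathfrak g^\tau$ and let $\mathfrak h$ be the centralizer of $\mathfrak t_1$ in $\mathfrak g$. It is $\tau$-stable, $\mathfrak h^\tau=\mathfrak t_1$, and $\mathfrak t_1$ lies in the center of $\mathfrak h$. So $\tau$ has no non-zero fixed vector on the semisimple algebra $[\mathfrak h,\mathfrak h]$, which vanishes by Lemma~\ref{lem:fixedvector}. Thus $\mathfrak h$ is abelian, and it contains every maximal abelian subalgebra through $\mathfrak t_1$, so it is maximal abelian in $\mathfrak g$. No root vanishes on $\mathfrak t_1$, for otherwise the centralizer would be larger than $\mathfrak h$. Hence $\mathfrak t_1$ contains a regular element, $\tau$ preserves the corresponding Weyl chamber, and $\tau$ permutes the simple roots by the diagram automorphism that represents its outer class, which has order $3$. In standard coordinates the simple roots are $y_1-y_2$, $y_2-y_3$, $y_3-y_4$, $y_3+y_4$, with $y_2-y_3$ the central node, and $\tau$ permutes the other three cyclically. Therefore $\mathfrak t_1$ is given by $y_1-y_2=y_3-y_4=y_3+y_4$, that is,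
\[
y_4=0,\qquad y_1=y_2+y_3,
\]
and $r\le2$. If $r\le1$, Lemma~\ref{lem:easy} applies, since $-1$ is an even sign change and lies in $W(D_4)$.

Let $r=2$, so $\mathfrak t=\mathfrak t_1$. The ring $P$ is generated by $\mathrm{Pf}$ and $\operatorname{Tr}x^{2j}$, $j=1,2,3$, which on $\mathfrak h$ are non-zero multiples of $y_1y_2y_3y_4$ and $\sum y_i^{2j}$. Put $u=(y_2,y_3,-y_1)$, so that $u_1+u_2+u_3=0$ on $\mathfrak t$. The Pfaffian restricts to $0$, and the traces restrict to non-zero multiples of the power sums $p_{2j}(u)$. Let $s_2,s_3$ be the second and third elementary symmetric functions of $u$, which are algebraically independent on this plane. Each $u_i$ satisfies $u_i^3=-s_2u_i+s_3$, so $p_{k+3}=-s_2p_{k+1}+s_3p_k$. From $p_0=3$, $p_1=0$, $p_2=-2s_2$ we obtain $p_3=3s_3$, $p_4=2s_2^2$ and $p_6=-2s_2^3+3s_3^2$. Hence $R=\mathbb C[s_2,s_3^2]$ is polynomial.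

\subsection{The algebras $\mathfrak g_2$ and $\mathfrak f_4$}
Both Weyl groups contain $-1$. For $\mathfrak g_2$ we have $r\in\{0,1,2\}$, and Lemma~\ref{lem:easy} covers all cases. For $\mathfrak f_4$ it covers $r\in\{0,1,4\}$, and we show that $r=2,3$ do not occur. The argument reverses the construction of Section~\ref{sec:E}: the centralizer of $T$ is too small to contain an abelian group without additional fixed vectors.

\begin{lemma}\label{lem:commuting}
Any set of commuting elements of $SU(m)$, or of $Sp(m)$, lies in a maximal torus.
\end{lemma}

\begin{proof}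
Commuting unitary matrices are simultaneously diagonalizable in an orthonormal basis, which settles $SU(m)$. View $Sp(m)$ as the subgroup of $U(2m)$ commuting with the antilinear quaternionic structure $J$, and decompose $\mathbb C^{2m}$ into joint eigenspaces $E_\chi$. Since $J$ is antilinear, $JE_\chi=E_{\bar\chi}$. If $\chi\ne\bar\chi$, an orthonormal basis $v_i$ of $E_\chi$ gives the orthonormal basis $v_i,Jv_i$ of $E_\chi\oplus E_{\bar\chi}$. If $\chi=\bar\chi$, then $E_\chi$ is a quaternionic subspace and has an orthonormal basis of the form $v_i,Jv_i$. The elements of $Sp(m)$ that are diagonal in the resulting basis of $\mathbb C^{2m}$ form a maximal torus.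
\end{proof}

Let $\mathfrak g=\mathfrak f_4$. The group $G=\mathrm{Aut}(\mathfrak g)$ is the compact connected group $F_4$, which is simply connected. By \eqref{eq:Q}, $Q$ lies in $Z=Z_G(T)$, which is connected. The center of the Lie algebra of $Z$ contains $\mathfrak t$, and it is fixed by $Z\supseteq Q$, so it equals $\mathfrak t$. Hence $Z=T\cdot\mathcal S$ with $\mathcal S=[Z,Z]$ semisimple of rank $4-r$, commuting with $T$.

We claim that $\mathcal S$ is simply connected; without this, commuting elements need not lie in a torus, as the diagonal matrices in $SO(3)$ show. Choose a maximal abelian $\mathfrak h\supseteq\mathfrak t$ in $\mathfrak g$. The roots of $Z$ are the roots vanishing on $\mathfrak t$, or equivalently at a generic point of $i\mathfrak t$. Choose simple roots for which this point is dominant. Then the roots of $Z$ are the roots that are combinations of the set $I$ of simple roots vanishing at the point, and $I$ is a system of simple roots of $\mathcal S$. The fundamental group of a compact connected Lie group is the quotient of the cocharacter lattice of a maximal torus by the coroot lattice. Since $G$ is simply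 connected, the simple coroots are a $\mathbb Z$-basis of its cocharacter lattice. The cocharacter lattice of the maximal torus of $\mathcal S$ is the intersection of this lattice with the real span of the coroots of $I$. This intersection is their integral span, the coroot lattice of $\mathcal S$. The claim follows.

Suppose $r\in\{2,3\}$. The Dynkin diagram of $\mathcal S$ is a subdiagram of that of $F_4$ with two nodes or one node, so it has type $A_1$, $A_1\times A_1$, $A_2$ or $B_2=C_2$, and
\[
\mathcal S\in\{SU(2),\ SU(2)\times SU(2),\ SU(3),\ Sp(2)\}.
\]
Let $Q_{\mathcal S}=\{s\in\mathcal S:ts\in Q\text{ for some }t\in T\}$, so that $Q\subseteq T\cdot Q_{\mathcal S}$. If $t_1s_1,t_2s_2\in Q$, then $1=[t_1s_1,t_2s_2]=[s_1,s_2]$, because $T$ is central in $Z$. By Lemma~\ref{lem:commuting}, applied to each factor, $Q_{\mathcal S}$ lies in a maximal torus of $\mathcal S$. The Lie algebra of this torus is not zero, meets $\mathfrak t$ in $0$, and is fixed by $T$ and by $Q_{\mathcal S}$, hence by $Q$. This contradicts $\mathfrak g^Q=\mathfrak t$.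

\medskip
By the list of algebras and automorphisms in Section~\ref{sub:red}, all pairs $(\mathfrak g,A)$ have now been treated. So $R$ is polynomial whenever condition (2) of Theorem~\ref{thm:B} holds, and Proposition~\ref{prop:suff} gives (1). This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{AK}
Manuel Amann and Andreas Kollross,
\emph{Equivariant formality of the isotropy action on $\mathbb{Z}_2\oplus\mathbb{Z}_2$-symmetric spaces},
arXiv:2002.07645 (2020).

\bibitem{FHT}
F\'elix, Halperin and Thomas,
\emph{Rational Homotopy Theory}.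

\end{thebibliography}
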